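\title{Critical levels of multiples of homology classes\\ in the free loop space of a sphere}

\begin{abstract}
A homology class $\alpha$ of the free loop space of a Riemannian or Finsler sphere has a critical level $\operatorname{cr}(\alpha)$, the minimax value of the square root of the energy over cycles representing $\alpha$. Hingston asked whether a non-torsion homogeneous integral class can satisfy $0<\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$. We show that this happens on $S^n$ for every $n\ge 2$, with Riemannian metrics, and that for $n\ge3$ the class $\alpha$ can be taken to generate an infinite cyclic homology group. The examples are the round $S^2$, oblate ellipsoids of odd dimension, and spheres of dimension at least four with a long neck built on $S^3/Q_8\subset S^4$, for which the ratio $\operatorname{cr}(\alpha)/\operatorname{cr}(16\alpha)$ is unbounded. On odd-dimensional spheres every $m\ge2$ occurs for reversible Finsler metrics close to the round one.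
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a compact manifold with a Riemannian or Finsler metric $g$, and let $S^1=\mathbb{R}/\mathbb{Z}$. We work in the setting of Goresky and Hingston: $\Lambda M$ is the space of absolutely continuous loops $\gamma:S^1\to M$ with square-integrable derivative, and
\[
F(\gamma)=\Bigl(\int_{S^1}\|\dot\gamma(t)\|^2\,dt\Bigr)^{1/2},\qquad
\Lambda^\tau M=\{\gamma\in\Lambda M: F(\gamma)\le\tau\}.
\]
By the Cauchy--Schwarz inequality $F(\gamma)$ is at least the length of $\gamma$, with equality for loops of constant speed. Homology has integer coefficients unless others are shown. The \emph{critical level} of a nonzero class $\alpha\in H_*(\Lambda M)$ is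
\[
\operatorname{cr}(\alpha)=\inf\{\tau:\alpha\in I^\tau\},\qquad I^\tau=\operatorname{im}\bigl(H_*(\Lambda^\tau M)\to H_*(\Lambda M)\bigr).
\]
A cycle in $\Lambda M$ is a family of loops, and $\operatorname{cr}(\alpha)$ measures how large the largest loop must be in a family representing $\alpha$. A class is \emph{homogeneous} if it lies in a single degree $H_d(\Lambda M)$.

Each $I^\tau$ is a subgroup, so $\operatorname{cr}(m\alpha)\le\operatorname{cr}(\alpha)$ whenever $m\alpha\neq0$. Over a field in which $m$ is invertible, $I^\tau$ is a subspace and equality holds. A strict inequality is therefore an integral phenomenon: for $\operatorname{cr}(m\alpha)<\tau<\operatorname{cr}(\alpha)$ the class $\alpha$ is a nonzero torsion element of $H_*(\Lambda M)/I^\tau$. The following question of Hingston, which we take from \cite{KS}, asks whether this occurs on spheres.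

\begin{quote}
\textbf{Question.} Do there exist an integer $n\ge2$, a metric on $S^n$, a non-torsion homogeneous class $\alpha\in H_d(\Lambda S^n;\mathbb{Z})$ and an integer $m\geq 1$ such that $0<\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$?
\end{quote}

The side conditions exclude cheap examples; both that follow use the round metric and the facts recalled in Section~\ref{sec:round-facts}. For $n$ even, let $\beta$ generate $H_{n-1}(\Lambda S^n)\cong\mathbb{Z}$ and let $t$ be a class of order $2$ in a very high degree. The homology of a fixed sublevel vanishes in high degrees, so $\operatorname{cr}(t)>\operatorname{cr}(\beta)$, and the inhomogeneous class $\beta+t$ has $\operatorname{cr}(\beta+t)=\operatorname{cr}(t)>\operatorname{cr}(2\beta)=\operatorname{cr}(2(\beta+t))>0$. This is why $\alpha$ must be homogeneous. In $H_2(\Lambda S^2)\cong\mathbb{Z}\oplus\mathbb{Z}/2$ the constant loops carry an infinite cyclic subgroup generated by $[S^2]$; it does not contain the torsion element $t$, so $\alpha=[S^2]+t$ has $\operatorname{cr}(2\alpha)=0<\operatorname{cr}(\alpha)$.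 This is why $\operatorname{cr}(m\alpha)$ must be positive.

The question is sharpest when $H_d(\Lambda S^n)\cong\mathbb{Z}$. Then the degree $d$ part of $I^\tau$ is $k(\tau)\mathbb{Z}$ with $k(\tau)\geq 0$, and a generator $\alpha$ satisfies $\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$ for some $m$ exactly when $k(\tau)\notin\{0,1\}$ on some interval. The degree $d=n-1$ is of this kind and has a concrete meaning: an $(n-1)$-parameter family of loops sweeps out $S^n$ with some degree, and this degree determines the class (Section~\ref{sec:degree}). One then asks whether it can be cheaper to sweep out a sphere $m$ times than once. A natural guess is no: one expects to cut an $m$-fold sweepout into pieces and reassemble one sheet from loops that are no longer. The guess is correct on the round $S^n$ for $n\ge3$ (Theorem~\ref{thm:round}), and Chambers and Liokumovich proved that no example exists for $M=S^2$, $d=1$ and $m$ odd.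

On the other hand, nothing formal prevents a gap.

\begin{example}\label{ex:toy}
Let $X=S^1\times D^2$, let $\alpha$ generate $H_1(X)$, and let $C=\{(z^2,z/2):|z|=1\}$, an embedded circle in the class $\pm2\alpha$. Let $U$ be a tubular neighborhood of $C$ and $f:X\to[1,2]$ a continuous function with $f=1$ on $C$ and $f=2$ off $U$. For $1\le\tau<2$ we have $C\subset\{f\le\tau\}\subset U$, and both $H_1(C)$ and $H_1(U)$ have image $2\mathbb{Z}\alpha$. So the minimax level of $2\alpha$ is $1$, and that of $\alpha$ is $2$.
\end{example}

The difficulty is that the function $F$ on $\Lambda S^n$ cannot be prescribed at will: it comes from a metric. Nevertheless the answer is yes in every dimension.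

\begin{theorem}\label{thm:answer}
For every $n\ge2$ there are a Riemannian metric on $S^n$, a non-torsion homogeneous class $\alpha\in H_d(\Lambda S^n)$ and $m\geq1$ with $0<\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$. For $n\ge3$ one can take $H_d(\Lambda S^n)\cong\mathbb{Z}$ and $\alpha$ a generator.
\end{theorem}

This follows from three more precise results, with three different mechanisms: take Theorem~\ref{thm:round} for $n=2$, Theorem~\ref{thm:odd}(1) for $n=3$ and Theorem~\ref{thm:neck} for $n\ge4$. A subscript on $F$ or $\operatorname{cr}$ indicates the metric.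

\begin{theorem}[round spheres]\label{thm:round}
Let $m\ge1$ and $n\ge2$. On the round unit sphere $S^n$ there is a non-torsion homogeneous class $\alpha$ with $0<\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$ if and only if $n=2$ and $m$ is even. For $n=2$ and every $k\ge1$ there is a non-torsion class $\alpha\in H_{2k+2}(\Lambda S^2)$ with $\operatorname{cr}(\alpha)=2\pi(k+1)$ and $\operatorname{cr}(m\alpha)=2\pi k$ for all even $m\ge2$.
\end{theorem}

\begin{theorem}[long necks]\label{thm:neck}
Let $n\ge4$ and let $\alpha$ generate $H_{n-1}(\Lambda S^n)\cong\mathbb{Z}$. There are a constant $C$ and Riemannian metrics $g_\ell$ $(\ell\ge1)$ on $S^n$ such that $0<\operatorname{cr}_{g_\ell}(16\alpha)\le C$ for all $\ell$, while $\operatorname{cr}_{g_\ell}(k\alpha)\ge\ell/4$ for all $k$ not divisible by $8$. In particular $0<\operatorname{cr}(16\alpha)<\operatorname{cr}(\alpha)$ for $\ell>4C$, and $\operatorname{cr}(\alpha)/\operatorname{cr}(16\alpha)$ is unbounded.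
\end{theorem}

\begin{theorem}[odd spheres, nearly round metrics]\label{thm:odd}
Let $n\ge3$ be odd and $r\ge1$.
\begin{enumerate}
\item Let $\alpha$ generate $H_{2r(n-1)+1}(\Lambda S^n)\cong\mathbb{Z}$. For all small $\varepsilon>0$ the oblate ellipsoid of revolution $\{x_0^2/(1-\varepsilon)^2+|x'|^2=1\}\subset\mathbb{R}^{n+1}$ satisfies $0<\operatorname{cr}(2\alpha)<\operatorname{cr}(\alpha)$; more precisely, $\operatorname{cr}(k\alpha)<\operatorname{cr}(l\alpha)$ for all even $k\ne0$ and all odd $l$.
\item Let $\alpha$ generate $H_{2r(n-1)}(\Lambda S^n)\cong\mathbb{Z}$. For every $m\ge2$ there are reversible Finsler metrics on $S^n$, arbitrarily close to the round one, with $0<\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$.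
\end{enumerate}
\end{theorem}

All these strict inequalities persist for $C^0$-nearby metrics (Lemma~\ref{lem:compare}). On the round $S^2$ the gap comes from a torsion class born later than a free class of the same degree. In Theorem~\ref{thm:neck} short loops must sweep out a neck through its cross-section, and the cross-section $S^3/Q_8$ can only be swept out a multiple of $8$ times. Theorem~\ref{thm:odd} realizes Example~\ref{ex:toy} on the manifold of great circles.

We do not decide whether examples exist on $S^2$ in degrees with $H_d(\Lambda S^2)\cong\mathbb{Z}$ (for instance $d=1$ and $m$ even), nor the case $n=3$, $d=2$, nor whether Theorem~\ref{thm:odd}(2) can be realized by Riemannian metrics.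

\section{The loop space of the round sphere}\label{sec:round-facts}

\subsection{Loop spaces and metrics}
The space $\Lambda M$ is a Hilbert manifold whose topology does not depend on the metric: for $M\subset\mathbb{R}^N$, loops converge when they converge uniformly and their derivatives converge in $L^2$. The evaluation $\operatorname{ev}:S^1\times\Lambda M\to M$, $(t,\gamma)\mapsto\gamma(t)$, and the function $F$ are continuous; in particular $F$ is bounded on the support of any singular chain. The inclusion of $\Lambda M$ into the space $LM$ of continuous loops is a homotopy equivalence. Smooth maps and smooth homotopies of manifolds induce maps and homotopies of the spaces $\Lambda$, and a smooth map $S^1\times Z\to M$ has a continuous adjoint $Z\to\Lambda M$. For a compact submanifold with boundary $A\subset M$, $\Lambda A$ is the space of loops in $\Lambda M$ contained in $A$.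

A \emph{Finsler metric} is a continuous function $L:TM\to[0,\infty)$, smooth and positive off the zero section, with $L(sv)=sL(v)$ for $s>0$, such that the fiber Hessian of $\frac12L^2$ is positive definite off the zero section. It is \emph{reversible} if $L(-v)=L(v)$. In the definition of $F$ one reads $\|v\|=L(v)$; a Riemannian metric gives $L(v)=g(v,v)^{1/2}$.

From now on $\Lambda=\Lambda S^n$, the subscript $0$ refers to the round unit sphere, and $P=T^1S^n$ is its unit tangent bundle, the space of orthonormal pairs $(x,v)$ in $\mathbb{R}^{n+1}$.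

\subsection{Homology of $\Lambda$ and of $P$}
Cohen, Jones and Yan \cite{CJY} compute the loop homology algebra of spheres. With $\operatorname{Ext}[\,\cdot\,]$ denoting an exterior algebra,
\[
H_{*+n}(\Lambda)=
\begin{cases}
\operatorname{Ext}[a]\otimes\mathbb{Z}[u], & n\ge3 \text{ odd},\quad |a|=-n,\ |u|=n-1,\\[2pt]
\operatorname{Ext}[b]\otimes\mathbb{Z}[a,v]/(a^2,ab,2av), & n \text{ even},\quad |a|=-n,\ |b|=-1,\ |v|=2n-2.
\end{cases}
\]
We use only the additive structure, read off from the monomials $au^k,u^k$ and $a,v^k,bv^k,av^{k+1}$.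
\begin{itemize}
\item For $n\ge3$ odd there is one $\mathbb{Z}$ in each of the degrees $k(n-1)$ and $k(n-1)+n$, $k\ge0$, and nothing else. These degrees are pairwise distinct, being $0$ and $1$ modulo $n-1\ge2$.
\item For $n$ even there are summands $\mathbb{Z}$ in degrees $0$, $2k(n-1)+n$ and $(2k+1)(n-1)$, $k\ge0$, and $\mathbb{Z}/2$ in degrees $2k(n-1)$, $k\ge1$.
\end{itemize}
Thus $H_{n-1}(\Lambda)\cong\mathbb{Z}$ for all $n\ge2$, and for $n=2$
\begin{equation}\label{eq:S2}
H_{2k+1}(\Lambda S^2)\cong\mathbb{Z},\qquad H_{2k+2}(\Lambda S^2)\cong\mathbb{Z}\oplus\mathbb{Z}/2\qquad(k\ge0).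
\end{equation}

In the Gysin sequence
\[
H_{i+1}(S^n)\xrightarrow{\cap e}H_{i+1-n}(S^n)\to H_i(P)\to H_i(S^n)\xrightarrow{\cap e}H_{i-n}(S^n)
\]
of the bundle $S^{n-1}\to P\to S^n$, the only map $\cap e$ that can be nonzero is $H_n(S^n)\to H_0(S^n)$, which is multiplication by $\chi(S^n)=1+(-1)^n$. Hence
\begin{equation}\label{eq:HP}
H_*(P)=
\begin{cases}
\mathbb{Z}\text{ in degrees }0,\ n-1,\ n,\ 2n-1, & n\geq3 \text{ odd},\\
\mathbb{Z},\ \mathbb{Z}/2,\ \mathbb{Z}\text{ in degrees }0,\ n-1,\ 2n-1, & n\text{ even},
\end{cases}
\end{equation}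
and $H_{n-1}(P)$ is generated by the class of a fiber. For $n=2$, $P\cong SO(3)\cong\mathbb{RP}^3$.

\subsection{The Morse--Bott filtration}
The energy $E_0=F_0^2$ is a smooth function on the Hilbert manifold $\Lambda$ and satisfies the Palais--Smale condition \cite{Kl,Zi}. Its critical points are the closed geodesics: the constant loops, forming a copy of $S^n$ at $F_0=0$, and for $r\ge1$ the $r$-fold great circles
\[
\gamma_{x,v}(t)=\cos(2\pi rt)\,x+\sin(2\pi rt)\,v,\qquad(x,v)\in P,
\]
forming a manifold $N_r\cong P$ at $F_0=2\pi r$. Let $\gamma=\gamma_{x,v}$, let $W$ be the oriented plane spanned by $x,v$, and put $c=2\pi r$. A vector field along $\gamma$ is $X=f\dot\gamma+Y$ with $f:S^1\to\mathbb{R}$ and $Y:S^1\to W^\perp$, and the second variation formula in curvature $1$ gives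
\[
\tfrac12\operatorname{Hess}E_0(X,X)=c^2\int f'^2+\int\bigl(|Y'|^2-c^2|Y|^2\bigr).
\]
The first term is nonnegative with kernel the constants $f$. On the Fourier modes $\cos 2\pi kt$, $\sin2\pi kt$ of $Y$ the second term has the sign of $k^2-r^2$. The kernel has dimension $1+2(n-1)=\dim P$, so it equals $T_\gamma N_r$; since the Hessian is represented by a self-adjoint Fredholm operator, it is invertible on the normal space, that is, $N_r$ is a nondegenerate critical manifold. The negative space is spanned by the $2r-1$ modes with $k<r$, so the negative bundle is $(W^\perp)^{\oplus(2r-1)}$. It has rank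
\[
\lambda_r=(2r-1)(n-1)
\]
and is oriented, because $W$ and $\mathbb{R}^{n+1}$ are. At a constant loop the form is $\int|X'|^2$, so the constants are a nondegenerate minimum. Write $\Lambda^\tau$ for the sublevels of $F_0$. Morse--Bott theory gives the following.
\begin{itemize}
\item[(M1)] If $0<\tau<\tau'$ and $[\tau,\tau']$ contains no multiple of $2\pi$, then $\Lambda^\tau$ is a deformation retract of $\Lambda^{\tau'}$. For $0<\tau<2\pi$ the constants are a deformation retract of $\Lambda^\tau$.
\item[(M2)] If $2\pi(r-1)<\tau<2\pi r<\tau'<2\pi(r+1)$, then $H_d(\Lambda^{\tau'},\Lambda^\tau)\cong H_{d-\lambda_r}(P)$.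
\item[(M3)] (Morse--Bott lemma.) Let $\nu^-\oplus\nu^+$ be the splitting of the normal bundle of $N_r$ into its negative and positive parts. There are fiber metrics, a number $\rho_0>0$ and a homeomorphism from $\{(p,u,w):u\in\nu^-_p,\ w\in\nu^+_p,\ |u|,|w|<\rho_0\}$ onto an open neighborhood of $N_r$, equal to the identity on $N_r$, in which $E_0=(2\pi r)^2-|u|^2+|w|^2$.
\end{itemize}

Put $\Lambda^{(r)}=\Lambda^{2\pi r+\pi}$ for $r\geq0$ and $\Lambda^{(-1)}=\emptyset$. The \emph{level groups} are
\[
\mathcal{H}_d(r)=H_d(\Lambda^{(r)},\Lambda^{(r-1)})\cong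
\begin{cases}H_d(S^n),&r=0,\\ H_{d-\lambda_r}(P),&r\ge1,\end{cases}
\]
and $I_d(r)$ is the image of $H_d(\Lambda^{(r)})$ in $H_d(\Lambda)$; so $I_d(-1)=0$.

\begin{lemma}\label{lem:levels}
\begin{enumerate}
\item The union of the $I_d(r)$ is $H_d(\Lambda)$, and $\operatorname{cr}_0(x)=2\pi\min\{r:x\in I_d(r)\}$ for $0\ne x\in H_d(\Lambda)$.
\item If $\mathcal{H}_d(r)=0$, then $H_d(\Lambda^{(r-1)})\to H_d(\Lambda^{(r)})$ is onto and $I_d(r-1)=I_d(r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
A cycle has compact support and so lies in some $\Lambda^{(r)}$. By (M1) the image of $H_d(\Lambda^\tau)$ is $I_d(r)$ for all $\tau\in(2\pi r,2\pi(r+1))$, and the images increase with $\tau$; this gives (1). Part (2) is the exact sequence of the pair $(\Lambda^{(r)},\Lambda^{(r-1)})$.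
\end{proof}

The round sphere also controls all other metrics up to a constant factor.

\begin{lemma}\label{lem:compare}
If two Riemannian or Finsler metrics on $S^n$ satisfy $aL\le L'\le bL$ with $a,b>0$, then $a\operatorname{cr}_L\le\operatorname{cr}_{L'}\le b\operatorname{cr}_L$. Consequently a strict inequality $\operatorname{cr}(m\alpha)<\operatorname{cr}(\alpha)$ persists for $C^0$-nearby metrics, and for every metric $\operatorname{cr}(x)>0$ for all $x\ne0$ of degree $d\ne0,n$.
\end{lemma}

\begin{proof}
From $F_{L'}\le bF_L$ we get $\{F_L\le\tau\}\subset\{F_{L'}\le b\tau\}$, hence $\operatorname{cr}_{L'}\le b\operatorname{cr}_L$; the other inequality is symmetric. The strict inequality holds for $L'$ as soon as $b\operatorname{cr}_L(m\alpha)<a\operatorname{cr}_L(\alpha)$, which is the case for $a,b$ close to $1$. For $d\ne0,n$ we have $I_d(0)=0$, so $\operatorname{cr}_0(x)\ge2\pi$, and by compactness any metric is at least a positive multiple of the round one.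
\end{proof}

\section{Round spheres: proof of Theorem~\ref{thm:round}}\label{sec:round}

By Lemma~\ref{lem:levels} the filtration $I_d(r)$ can change only at levels $r$ with $\mathcal{H}_d(r)\ne0$. If there is at most one such level, the filtration jumps once from $0$ to $H_d(\Lambda)$, and $\operatorname{cr}_0$ is constant on nonzero classes of degree $d$. An example therefore needs a degree that occurs in two levels.

\subsection*{The case $n\ge3$}
Add $\lambda_r$ to the degrees in \eqref{eq:HP}. For $n$ odd, level $r\ge1$ is nonzero exactly in the degrees $k(n-1)$ and $k(n-1)+n$ with $k\in\{2r-1,2r\}$, and level $0$ in those with $k=0$; these are pairwise distinct. For $n$ even, level $r\ge1$ is nonzero exactly in degrees $(2r-1)(n-1)$, $2r(n-1)$ and $(2r+1)(n-1)+1$, and level $0$ in degrees $0$ and $(n-1)+1$. Each multiple of $n-1$ occurs once, each number $(2r+1)(n-1)+1$ occurs once, and the two types differ modulo $n-1\ge3$. So no degree occurs twice and there is no example. The argument fails for $n=2$ exactly because residues modulo $n-1=1$ do not separate the two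 types.

\subsection*{The case $n=2$, degree $4$}
Now $\lambda_r=2r-1$, and level $r\ge1$ consists of $\mathbb{Z},\mathbb{Z}/2,\mathbb{Z}$ in degrees $2r-1,\,2r,\,2r+2$. The table lists all level groups in degrees $d\le6$, with $H_d(\Lambda)$ from \eqref{eq:S2} below them.
\[
\begin{array}{c|ccccccc}
d&0&1&2&3&4&5&6\\\hline
\mathcal{H}_d(0)&\mathbb{Z}&&\mathbb{Z}&&&&\\
\mathcal{H}_d(1)&&\mathbb{Z}&\mathbb{Z}/2&&\mathbb{Z}&&\\
\mathcal{H}_d(2)&&&&\mathbb{Z}&\mathbb{Z}/2&&\mathbb{Z}\\
\mathcal{H}_d(3)&&&&&&\mathbb{Z}&\mathbb{Z}/2\\\hline
H_d(\Lambda)&\mathbb{Z}&\mathbb{Z}&\mathbb{Z}\oplus\mathbb{Z}/2&\mathbb{Z}&\mathbb{Z}\oplus\mathbb{Z}/2&\mathbb{Z}&\mathbb{Z}\oplus\mathbb{Z}/2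
\end{array}
\]
Consider the column $d=4$. Since $H_4(\Lambda^{(0)})=H_3(\Lambda^{(0)})=0$, the sequence of the pair $(\Lambda^{(1)},\Lambda^{(0)})$ gives $H_4(\Lambda^{(1)})\cong\mathcal{H}_4(1)=\mathbb{Z}$ and, as $\mathcal{H}_3(1)=0$, also $H_3(\Lambda^{(1)})=0$. The sequence of $(\Lambda^{(2)},\Lambda^{(1)})$ reads
\[
0=\mathcal{H}_5(2)\to H_4(\Lambda^{(1)})=\mathbb{Z}\to H_4(\Lambda^{(2)})\to\mathcal{H}_4(2)=\mathbb{Z}/2\to H_3(\Lambda^{(1)})=0 .
\]
So $H_4(\Lambda^{(2)})$ has rank one and its torsion embeds in $\mathbb{Z}/2$: it is $\mathbb{Z}$ or $\mathbb{Z}\oplus\mathbb{Z}/2$. Morse theory alone decides neither this extension nor whether the group $\mathcal{H}_5(3)=\mathbb{Z}$ kills part of it later; \eqref{eq:S2} decides both. Levels $r\ge3$ vanish in degree $4$, so $H_4(\Lambda^{(2)})\to H_4(\Lambda)\cong\mathbb{Z}\oplus\mathbb{Z}/2$ is onto. The target is not cyclic, so the source is $\mathbb{Z}\oplus\mathbb{Z}/2$, and the map is an isomorphism because a surjective endomorphism of a finitely generated abelian group is injective. Hence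
\[
I_4(0)=0,\qquad I_4(1)=\langle\beta\rangle\cong\mathbb{Z}\ \text{ of index }2,\qquad I_4(2)=H_4(\Lambda).
\]
Let $t$ be the element of order $2$. It is not in the torsion-free group $I_4(1)$. Then $\alpha=\beta+t$ has infinite order, $\alpha\notin I_4(1)$, and $m\alpha=m\beta\in I_4(1)\setminus\{0\}$ for even $m\geq2$. By Lemma~\ref{lem:levels}, $\operatorname{cr}_0(\alpha)=4\pi$ and $\operatorname{cr}_0(m\alpha)=2\pi$. This already answers the Question.

\subsection*{The case $n=2$, all degrees}
Let $d=2k+2$ with $k\ge1$. The computation above, with the levels $0,1,2$ replaced by $k-1,k,k+1$, needs four inputs. First, $H_d(\Lambda^{(r)})=H_{d-1}(\Lambda^{(r)})=0$ for $r\le k-1$: the levels up to $k-1$ vanish above degree $2k$, so this follows from Lemma~\ref{lem:levels}(2) by induction. Second, $\mathcal{H}_d(k)=\mathbb{Z}$ and $\mathcal{H}_{d-1}(k)=0$, since level $k$ lives in degrees $d-3,d-2,d$. Third, $\mathcal{H}_{d+1}(k+1)=0$ and $\mathcal{H}_d(k+1)=\mathbb{Z}/2$, since level $k+1$ lives in degrees $d-1,d,d+2$. Fourth, levels $r\ge k+2$ begin in degree $2r-1>d$.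 Thus $I_d(r)=0$ for $r<k$, $I_d(k)=\langle\beta\rangle\cong\mathbb{Z}$ has index $2$, and $I_d(k+1)=H_d(\Lambda)$. The class $\alpha=\beta+t$ has $\operatorname{cr}_0(\alpha)=2\pi(k+1)$ and $\operatorname{cr}_0(m\alpha)=2\pi k$ for even $m\ge2$.

It remains to exclude odd $m$. Let $x$ be non-torsion of degree $d$. If $d=2k+2\ge4$, then $mx\in I_d(r)$ if and only if $x\in I_d(r)$: for $r<k$ both statements are false because $mx\ne0$, for $r=k$ multiplication by $m$ is the identity on the quotient $\mathbb{Z}/2$, and for $r>k$ both are true. So $\operatorname{cr}_0(mx)=\operatorname{cr}_0(x)$. If $d=2$, only levels $0$ and $1$ are nonzero, so $\operatorname{cr}_0$ takes values in $\{0,2\pi\}$, which leaves no room for $0<\operatorname{cr}_0(mx)<\operatorname{cr}_0(x)$. If $d=2k+1$, only level $k+1$ is nonzero, and if $d=0$, only level $0$. This proves Theorem~\ref{thm:round}.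

\section{Long necks: proof of Theorem~\ref{thm:neck}}\label{sec:neck}

\subsection{The degree of a family of loops}\label{sec:degree}
Let $M$ be a closed connected oriented manifold of dimension $q$, and let $\sigma$ be a cycle representing $[S^1]$. For $z\in H_{q-1}(Z)$ with $Z\subset\Lambda M$, define $\deg z\in\mathbb{Z}$ by
\[
\operatorname{ev}_*([S^1]\times z)=\deg z\cdot[M].
\]
It counts how often the family $z$ sweeps out $M$, and it depends only on the image of $z$ in $H_{q-1}(\Lambda M)$. Let $q\geq2$ and let $\phi:S^1\times S^{q-1}\to S^q$ be a smooth map that sends the interior of a closed $q$-disc in $(S^1\setminus\{0\})\times S^{q-1}$ diffeomorphically onto the complement of a point $x_0$ and everything else to $x_0$. Its adjoint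
\begin{equation}\label{eq:adjoint}
\hat\phi:S^{q-1}\to\Lambda S^q
\end{equation}
consists of loops based at $x_0$, and $\deg\hat\phi_*[S^{q-1}]=\pm1$. So $\deg:H_{q-1}(\Lambda S^q)\cong\mathbb{Z}\to\mathbb{Z}$ is onto, hence an isomorphism. Theorem~\ref{thm:neck} thus asks for metrics on $S^n$ with a sweepout of degree $16$ by loops of bounded size, for which every sweepout by loops with $F\le\ell/4$ has degree divisible by $8$.

Both halves compare a sweepout of $S^n$ with a sweepout of a hypersurface. A \emph{splitting} of $S^n$ along $\Sigma$ is a decomposition $S^n=A_-\cup(\Sigma\times J)\cup A_+$, where $J=[s_-,s_+]$ is an interval, $\Sigma$ is a closed connected oriented $(n-1)$-manifold, $\Sigma\times J$ is smoothly embedded, and $A_\pm$ are disjoint compact connected submanifolds meeting $\Sigma\times J$ in $\partial A_\pm=\Sigma\times\{s_\pm\}$. For $s_-<a<b<s_+$ let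
\[
M_-=A_-\cup(\Sigma\times[s_-,b)),\qquad M_+=A_+\cup(\Sigma\times(a,s_+]),\qquad M_-\cap M_+=\Sigma\times(a,b).
\]
The Mayer--Vietoris map $\partial:H_n(S^n)\to H_{n-1}(M_-\cap M_+)\cong H_{n-1}(\Sigma)\cong\mathbb{Z}$ is an isomorphism. It is injective because the noncompact connected manifolds $M_\pm$ have $H_n(M_\pm)=0$, and onto because a slice $\Sigma\times\{s\}$, $a<s<b$, bounds a compact oriented submanifold in each of $M_\pm$. On the chain level this says:
\begin{equation}\label{eq:cut}
\begin{gathered}
\text{if } w_\pm \text{ are $n$-chains in } M_\pm \text{ and } w_-+w_+ \text{ is a cycle in the class } k[S^n],\\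
\text{then the projection of } \partial w_- \text{ to } \Sigma \text{ is a cycle in the class } \pm k[\Sigma].
\end{gathered}
\end{equation}

\subsection{Short loops in a long neck}
A short loop that starts near the middle of a long product neck stays in the neck, where it can be projected to the cross-section without gaining energy.

\begin{lemma}[neck]\label{lem:neck}
Let $S^n$ be split along $\Sigma$ with $J=[0,\ell]$ and carry a Riemannian metric $g$ that equals $ds^2+h$ on $\Sigma\times[0,\ell]$ for a metric $h$ on $\Sigma$. If $\tau\le\ell/4$ and $z\in H_{n-1}(\Lambda^\tau(S^n,g))$, then $\deg z=\pm\deg y$ for some $y\in H_{n-2}(\Lambda^\tau(\Sigma,h))$.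
\end{lemma}

\begin{proof}
Let $f:S^n\to[0,\ell]$ be the coordinate $s$ on the neck, extended by $0$ on $A_-$ and $\ell$ on $A_+$; it is $1$-Lipschitz. A loop $\gamma$ with $F(\gamma)\le\tau$ has length at most $\tau$, and one of its two arcs between $\gamma(0)$ and $\gamma(t)$ has length at most $\tau/2$. Hence $|f(\gamma(t))-f(\gamma(0))|\le\ell/8$. The open sets
\[
U_-=\{\gamma:f(\gamma(0))<\tfrac58\ell\},\qquad U_+=\{\gamma:f(\gamma(0))>\tfrac38\ell\}
\]
cover $\Lambda^\tau(S^n,g)$, and loops in $U_\pm$ lie in $M_-=\{f<\frac68\ell\}$ and $M_+=\{f>\frac28\ell\}$ respectively. After subdivision, $z$ is represented by a cycle $z_-+z_+$ with $z_\pm$ in $U_\pm$; then $\partial z_-=-\partial z_+$ is a cycle in $U_-\cap U_+$. The chains $w_\pm=\operatorname{ev}_\#(\sigma\times z_\pm)$ lie in $M_\pm$, their sum represents $\deg z\cdot[S^n]$, and $\partial w_-=-\operatorname{ev}_\#(\sigma\times\partial z_-)$. Loops in $U_-\cap U_+$ lie in $\Sigma\times(\frac28\ell,\frac68\ell)$, and the projection to $\Sigma$ does not increase $F$, so it defines a map $U_-\cap U_+\to\Lambda^\tau(\Sigma,h)$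 commuting with evaluation. Let $y$ be the class of the image of $\partial z_-$. The projection of $\partial w_-$ represents $-\deg y\cdot[\Sigma]$, and \eqref{eq:cut} gives $\deg y=\pm\deg z$.
\end{proof}

\subsection{The cross-section $S^3/Q_8$}
We need a hypersurface $\Sigma$ on which $\deg$ is neither onto nor zero. In $S^3$ there is none. On $S^2$ the degree is onto by \eqref{eq:adjoint}; on the torus the family $u\mapsto(t\mapsto(t,u))$ has degree $\pm1$; and in genus $\ge2$ it vanishes, since $H_1(\Lambda\Sigma)$ is generated by maps $S^1\to\Lambda\Sigma$ and a map $T^2\to\Sigma$ of nonzero degree would be injective on $H^1(\,\cdot\,;\mathbb{Q})$. In $S^4$ quotients of $S^3$ are available.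

\begin{lemma}\label{lem:divisible}
Let $\Gamma$ be a finite subgroup of the group $S^3$ of unit quaternions and $\Sigma=S^3/\Gamma$. Then $\deg y\in|\Gamma|\,\mathbb{Z}$ for every $y\in H_2(\Lambda\Sigma)$.
\end{lemma}

\begin{proof}
The idea is to map $\Sigma$ to the classifying space $B\Gamma$, which remembers $[\Sigma]$ modulo $|\Gamma|$ and whose loop space has no second homology.

We have $\pi_1\Sigma=\Gamma$, $\pi_2\Sigma=0$, and $\pi_3\Sigma\cong\mathbb{Z}$ is generated by the covering $S^3\to\Sigma$, of degree $\pm|\Gamma|$. Attach a $4$-cell along this covering, which kills $\pi_3$, and then cells of dimension $\ge5$ to kill all higher homotopy groups. The result is an aspherical complex $B\Gamma\supset\Sigma$ with fundamental group $\Gamma$. By cellular homology the inclusion $i$ induces the reduction $\mathbb{Z}\to\mathbb{Z}/|\Gamma|$ on $H_3$, and $H_2(B\Gamma)=H_2(\Sigma)\cong H^1(\Sigma)=\operatorname{Hom}(\Gamma,\mathbb{Z})=0$ by Poincar\'e duality. The same holds for every subgroup $\Gamma'\subset\Gamma$, so $H_2(B\Gamma')=0$.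

In the fibration $\Omega B\Gamma\to LB\Gamma\to B\Gamma$ all components of the fiber have trivial homotopy groups. By the long exact sequence each path component of $LB\Gamma$ has $\pi_k=0$ for $k\ge2$ and a fundamental group $\Gamma'$ that injects into $\Gamma$ (it is the centralizer of the element represented by the loop). The component is weakly equivalent to $B\Gamma'$, so $H_2(LB\Gamma)=0$. The inclusion $i$ induces $Li:\Lambda\Sigma\to LB\Gamma$ with $i\circ\operatorname{ev}=\operatorname{ev}\circ(\operatorname{id}\times Li)$. Therefore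
\[
\deg y\cdot i_*[\Sigma]=\operatorname{ev}_*\bigl([S^1]\times(Li)_*y\bigr)=0\in\mathbb{Z}/|\Gamma|.\qedhere
\]
\end{proof}

Which $\Gamma$ can occur? If $S^4$ splits along $S^3/\Gamma$, the Mayer--Vietoris sequence gives $\Gamma^{\mathrm{ab}}\cong H_1(A_-)\oplus H_1(A_+)$, and Alexander duality gives $H_1(A_-)\cong H^2(A_+)$, whose torsion subgroup is $H_1(A_+)$. So $\Gamma^{\mathrm{ab}}\cong T\oplus T$ for a finite group $T$. This rules out nontrivial cyclic groups and suggests $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$, with abelianization $(\mathbb{Z}/2)^2$.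

View $S^4$ as the unit sphere $\{\operatorname{tr}X^2=1\}$ in the space of traceless symmetric real $3\times3$ matrices. The eigenvalues $\mu_1\ge\mu_2\ge\mu_3$ of $X$ have sum $0$ and sum of squares $1$, so they lie on an arc:
\[
(\mu_1,\mu_2,\mu_3)=\sqrt{2/3}\,\bigl(\cos\theta,\ \cos(\theta-\tfrac{2\pi}3),\ \cos(\theta+\tfrac{2\pi}3)\bigr),\qquad\theta=\theta(X)\in[0,\tfrac\pi3],
\]
with $\mu_2=\mu_3$ at $\theta=0$ and $\mu_1=\mu_2$ at $\theta=\pi/3$. Let $D(\theta)$ be the diagonal matrix with these entries and $K\cong(\mathbb{Z}/2)^2$ the group of diagonal matrices in $SO(3)$. Simple eigenvalues and their eigenlines depend smoothly on $X$, and an oriented orthonormal eigenbasis is unique up to $K$, so $(gK,\theta)\mapsto gD(\theta)g^{-1}$ is a diffeomorphism from $SO(3)/K\times(0,\pi/3)$ onto $\{0<\theta<\pi/3\}$. The preimage of $K$ under the double cover $S^3\to SO(3)$ is $Q_8$, so $SO(3)/K=S^3/Q_8=:\Sigma$. Put $A_-=\{\theta\le\pi/12\}$ and $A_+=\{\theta\ge\pi/4\}$, and rescale $[\pi/12,\pi/4]$ to $[0,3]$. This splits $S^4$ along $\Sigma$ with $J=[0,3]$.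

The caps deformation retract smoothly onto copies of $\mathbb{RP}^2$. On $A_-$ the eigenvalue $\mu_1$ is simple; let $p$ be the projection onto its eigenline and write $X=\mu_1p-\frac12\mu_1(1-p)+Y$, where $Y$ vanishes on the eigenline and has eigenvalues $\pm\frac12(\mu_2-\mu_3)$ on its orthogonal complement. The normalization of $X-sY$, $0\le s\le1$, depends smoothly on $(X,s)$ and multiplies the ratio $(\mu_2-\mu_3)/\mu_1=\sqrt3\tan\theta$ by $1-s$, so it stays in $A_-$ and ends in $\{\theta=0\}$, which $p$ identifies with $\mathbb{RP}^2$. The map $X\mapsto-X$ sends $\theta$ to $\pi/3-\theta$ and interchanges $A_-$ and $A_+$.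

To sweep out $S^4$ cheaply, we place a sweepout of $\Sigma$ in every slice of the neck; it must then be closed up inside the caps.

\begin{lemma}\label{lem:sixteen}
There is $y\in H_2(\Lambda\Sigma)$ with $\deg y=\pm16$ whose images in $H_2(\Lambda A_-)$ and $H_2(\Lambda A_+)$ under $\Sigma\cong\partial A_\pm\subset A_\pm$ vanish.
\end{lemma}

\begin{proof}
Let $y_0=\hat\phi_*[S^2]\in H_2(\Lambda S^3)$ be as in \eqref{eq:adjoint} and let $y_1\in H_2(\Lambda\Sigma)$ be its image under the covering $S^3\to\Sigma$; then $\deg y_1=\pm8$. Let $A$ be one of the caps. Its universal cover $\tilde A$ is a double cover that deformation retracts smoothly onto $S^2$, so $H_2(\Lambda\tilde A)\cong H_2(\Lambda S^2)\cong\mathbb{Z}\oplus\mathbb{Z}/2$ by \eqref{eq:S2}. The map $S^3\to\Sigma\to A$ lifts to $\tilde A$, so the image of $y_1$ in $H_2(\Lambda A)$ is the image of a class $y_2\in H_2(\Lambda\tilde A)$, namely the image of $y_0$ under the lift. Let $e:\Lambda\tilde A\to\tilde A$ be evaluation at $0$. The loops of $y_0$ share a base point, so $e_*y_2=0$. The constant loops give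 a section of $e$, so $e_*:\mathbb{Z}\oplus\mathbb{Z}/2\to H_2(\tilde A)=\mathbb{Z}$ is onto, and its kernel is the summand $\mathbb{Z}/2$. Hence $2y_2=0$, and $y=2y_1$ works for both caps.
\end{proof}

The passage from $8$ to $16$ in Theorem~\ref{thm:neck} is the price of this torsion group.

\subsection{Stretching and iterating}
For $n\ge5$ we split $S^n$ along $S^{n-1}$. There the degree is onto, so no purely topological obstruction exists; but Lemma~\ref{lem:neck} keeps the bound $\tau$, so an obstruction for short loops suffices, provided the cross-section is stretched as much as the neck. The following notion is what passes from one dimension to the next.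

Let $M$ be a closed connected oriented $q$-manifold. A \emph{gap family} on $M$ consists of Riemannian metrics $h_\ell$ depending smoothly on $\ell>0$, a singular $(q-1)$-cycle $\eta$ in $\Lambda M$ with $\deg\eta=\pm16$, and a constant $C$ such that for all $\ell\ge1$:
\begin{itemize}
\item[(a)] $F_{h_\ell}\le C$ on the support of $\eta$;
\item[(b)] $\deg y\in8\mathbb{Z}$ for all $\tau\le\ell/4$ and all $y\in H_{q-1}(\Lambda^\tau(M,h_\ell))$.
\end{itemize}

\begin{lemma}\label{lem:stretch}
Let $S^n$ be split along $\Sigma$ with $J=[0,3]$, and let $(h_\ell,\eta,C)$ be a gap family on $\Sigma$ such that $\eta$ bounds in $\Lambda A_-$ and in $\Lambda A_+$. Then $S^n$ carries a gap family.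
\end{lemma}

\begin{proof}
Let $\chi:[0,3]\to[0,1]$ be smooth with compact support in $(0,3)$ and $\chi=1$ on $[1,2]$, and put $a_\ell(s)=1+(\ell-1)\chi(s)$. This number lies between $1$ and $\ell$; it is positive, and at least $1$ when $\ell\ge1$. Extend $ds^2+h_1$ from $\Sigma\times[0,3]$ to a metric $g$ on $S^n$ by a partition of unity, and define $g_\ell=g$ on $A_\pm$ and
\[
g_\ell=a_\ell(s)^2ds^2+h_{a_\ell(s)}\quad\text{on }\Sigma\times[0,3].
\]
Near $s=0$ and $s=3$ this agrees with $g$, so $g_\ell$ is a smooth family of smooth metrics.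

On $\Sigma\times[1,2]$ the metric is $\ell^2ds^2+h_\ell$, which is isometric to the product of $(\Sigma,h_\ell)$ with $[0,\ell]$; the two remaining sides are connected. Lemma~\ref{lem:neck} and (b) for $h_\ell$ give (b) for $g_\ell$.

Let $j:\Lambda\Sigma\times[0,3]\to\Lambda S^n$ place a loop in the slice $\Sigma\times\{s\}$, and let $\eta_s$ be the copy of $\eta$ in that slice. Since $\eta$ has dimension $n-2$, the chain $j_\#(\eta\times[a,b])$ has boundary $(-1)^n(\eta_b-\eta_a)$. Choose chains $\zeta_\pm$ in $\Lambda A_\pm$ with $\partial\zeta_-=(-1)^n\eta_0$ and $\partial\zeta_+=-(-1)^n\eta_3$, and put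
\[
z_-=\zeta_-+j_\#(\eta\times[0,\tfrac32]),\qquad z_+=j_\#(\eta\times[\tfrac32,3])+\zeta_+ .
\]
Then $\partial z_-=(-1)^n\eta_{3/2}=-\partial z_+$, so $\zeta=z_-+z_+$ is a cycle. Apply \eqref{eq:cut} with $(a,b)=(1,2)$ to $w_\pm=\operatorname{ev}_\#(\sigma\times z_\pm)$: since $\partial w_-=\pm\operatorname{ev}_\#(\sigma\times\eta_{3/2})$, we get $\deg\zeta=\pm\deg\eta=\pm16$. For (a), let $\ell\ge1$. A loop of $\eta_s$ has $F_{g_\ell}=F_{h_{a_\ell(s)}}\le C$ because $a_\ell(s)\ge1$. On $\zeta_\pm$ we have $F_{g_\ell}=F_g$, which is bounded on their supports independently of $\ell$.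
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:neck}]
On $\Sigma=S^3/Q_8$ take $h_\ell=h$ independent of $\ell$ and a cycle $\eta$ representing the class of Lemma~\ref{lem:sixteen}. Then (a) holds by compactness and (b) by Lemma~\ref{lem:divisible}, so Lemma~\ref{lem:stretch} gives a gap family on $S^4$. For $n\ge5$ split $S^n=D^n\cup(S^{n-1}\times[0,3])\cup D^n$. The space $\Lambda D^n$ is contractible, so every cycle of dimension $n-2>0$ bounds in it, and Lemma~\ref{lem:stretch} turns a gap family on $S^{n-1}$ into one on $S^n$.

Let $(g_\ell,\zeta,C)$ be a gap family on $S^n$. Since $\deg$ is an isomorphism on $H_{n-1}(\Lambda)$, we have $[\zeta]=\pm16\alpha$ and $\deg(k\alpha)=\pm k$. By (a), $\operatorname{cr}_{g_\ell}(16\alpha)\le C$, and it is positive by Lemma~\ref{lem:compare}, as $n-1\ne0,n$. If $8\nmid k$, then by (b) the class $k\alpha$ is not in the image of $H_{n-1}(\Lambda^\tau(S^n,g_\ell))$ for any $\tau\le\ell/4$, so $\operatorname{cr}_{g_\ell}(k\alpha)\ge\ell/4$. The ratio $\operatorname{cr}(\alpha)/\operatorname{cr}(16\alpha)$ is at least $\ell/(4C)$.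
\end{proof}

\section{Nearly round odd spheres: proof of Theorem~\ref{thm:odd}}\label{sec:odd}

Throughout, $n\ge3$ is odd, $r\ge1$, $c=2\pi r$, $\lambda=\lambda_r$, and $N=N_r$ is identified with $P$ by $(x,v)\mapsto\gamma_{x,v}$. Let $G$ be the Grassmannian of oriented $2$-planes in $\mathbb{R}^{n+1}$, a closed manifold of dimension $2(n-1)$, and let $\pi:P\to G$ be the circle bundle sending $(x,v)$ to the oriented plane it spans. Fix $j\in\{n-1,n\}$ and put $d=\lambda+j$, so that $d=2r(n-1)$ or $d=2r(n-1)+1$. Let $z$ generate $H_j(P)\cong\mathbb{Z}$.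

On the round sphere all of $H_d(\Lambda)\cong\mathbb{Z}$ appears at the single level $c$, where a whole manifold of geodesics sits. A perturbation of size $\varepsilon$ spreads this manifold over a range of energies of size $\varepsilon$, and to first order the energy of a great circle changes by an average over that circle. We show that for small $\varepsilon$ the filtration of $H_d(\Lambda)$ is governed by the filtration of $H_j(P)$ by this average. The problem then becomes Example~\ref{ex:toy} on $P$, for a function pulled back from $G$.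

\subsection{The round filtration is perfect}

\begin{lemma}\label{lem:perfect}
For all $s\ge0$ the connecting maps $\mathcal{H}_*(s)\to H_{*-1}(\Lambda^{(s-1)})$ vanish. The maps $H_d(\Lambda^{(r)})\to\mathcal{H}_d(r)\cong\mathbb{Z}$ and $H_d(\Lambda^{(r)})\to H_d(\Lambda)\cong\mathbb{Z}$ are isomorphisms.
\end{lemma}

\begin{proof}
Let $b_i(s)$, $m_i(s)$ and $\varrho_i(s)$ be the ranks of $H_i(\Lambda^{(s)})$, of $\mathcal{H}_i(s)$ and of the connecting map on $\mathcal{H}_i(s)$. The sequence of the pair gives $b_i(s)=b_i(s-1)-\varrho_{i+1}(s)+m_i(s)-\varrho_i(s)$. For $s$ large the level groups vanish in degrees $i$ and $i+1$, so $H_i(\Lambda^{(s)})$ stabilizes to $H_i(\Lambda)$, and summation gives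
\[
\operatorname{rank}H_i(\Lambda)=\sum_sm_i(s)-\sum_s\bigl(\varrho_i(s)+\varrho_{i+1}(s)\bigr).
\]
By the degree count in Section~\ref{sec:round}, $\sum_sm_i(s)$ is $1$ for $i=k(n-1)$ and $i=k(n-1)+n$ and $0$ otherwise, which is the rank of $H_i(\Lambda)$ given by \cite{CJY}. So all $\varrho_i(s)$ vanish. Now induct on $s$. If $H_*(\Lambda^{(s-1)})$ is free, a map of rank zero into it is zero, and the short exact sequences $0\to H_i(\Lambda^{(s-1)})\to H_i(\Lambda^{(s)})\to\mathcal{H}_i(s)\to0$ with free ends show that $H_*(\Lambda^{(s)})$ is free. In degree $d$ only level $r$ is nonzero, so $H_d(\Lambda^{(r-1)})=0$, and $H_d(\Lambda^{(s-1)})\to H_d(\Lambda^{(s)})$ is an isomorphism for $s>r$.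
\end{proof}

This is one place where $n$ odd is used; another is that $H_{n-1}(P)$ and $H_n(P)$ are infinite cyclic.

\subsection{Reduction to the space of great circles}
Let $L_\varepsilon$, $\varepsilon>0$ small, be Riemannian or Finsler metrics on $S^n$ with
\[
L_\varepsilon(v)^2=|v|^2\bigl(1+\varepsilon q_\varepsilon(v/|v|)\bigr),
\]
where $v/|v|\in P$, the functions $q_\varepsilon:P\to\mathbb{R}$ are continuous, $|q_\varepsilon|\le\mu$, and $q_\varepsilon\to q_0$ uniformly as $\varepsilon\to0$. Then
\[
E_\varepsilon=F_\varepsilon^2=E_0+\varepsilon J_\varepsilon,\qquad J_\varepsilon(\gamma)=\int_{S^1}|\dot\gamma|^2q_\varepsilon(\dot\gamma/|\dot\gamma|)\,dt,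
\]
the integrand being $0$ where $\dot\gamma=0$; define $J_0$ in the same way with $q_0$. Note that $(1-\varepsilon\mu)E_0\le E_\varepsilon\le(1+\varepsilon\mu)E_0$. Let $\bar q:G\to\mathbb{R}$ be the continuous function whose value at $W$ is the mean of $q_0$ over the circle $\pi^{-1}(W)$. The unit tangent of $p=\gamma_{x,v}\in N$ runs $r$ times around $\pi^{-1}(\pi p)$ at constant speed, so $J_0(p)=c^2\bar q(\pi p)$. Put
\[
P^{\le s}=\{p:\bar q(\pi p)\le s\},\qquad P^{<s}=\{p:\bar q(\pi p)<s\}.
\]

\begin{proposition}\label{prop:reduction}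
Let $s_1<s_2$ and $m,m_0\ge1$ be such that $mz$ lies in the image of $H_j(P^{\le s_1})\to H_j(P)$ and the image of $H_j(P^{<s_2})\to H_j(P)$ is contained in $m_0\mathbb{Z}z$. Let $\alpha$ generate $H_d(\Lambda)$. For all small $\varepsilon>0$ there are numbers $\kappa'<\kappa$ with $\operatorname{cr}_\varepsilon(k\alpha)^2\le\kappa'$ whenever $k\ne0$ and $m\mid k$, and $\operatorname{cr}_\varepsilon(k\alpha)^2\ge\kappa$ whenever $m_0\nmid k$.
\end{proposition}

The proof uses no differentiability of $E_\varepsilon$, only the Morse--Bott chart of $E_0$ and a uniform estimate of $J_\varepsilon$ near $N$. In the chart, a class of degree $d$ is detected by intersecting it with the stable set $\{u=0\}$, of codimension $\lambda$, and projecting to $N$; a cycle on which $E_\varepsilon$ is small meets the stable set only over $P^{<s_2}$. Conversely, a $j$-cycle in $P^{\le s_1}$ carries a $d$-chain of descending discs $\{w=0\}$ on which $E_\varepsilon$ is small, and perfection lets us close it up far below.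

\begin{proof}
\emph{Step 1: a closed tube and the estimate.} Let $\mathcal{U}$ be the image of the chart (M3) and $\mathcal{T}_\rho=\{|u|,|w|\le\rho\}$ for $\rho<\rho_0$. Since $N$ is compact, every open neighborhood of $N$ in $\mathcal{U}$ contains $\mathcal{T}_\rho$ for small $\rho$: cover $N$ by finitely many trivializing sets. As $\Lambda$ is infinite-dimensional, $\mathcal{T}_\rho$ is not compact, and we must check that it is closed in $\Lambda$. Since $\Lambda$ is metrizable, there is an open $\mathcal{U}_1\supset N$ with $\overline{\mathcal{U}_1}\subset\mathcal{U}$. If $\mathcal{T}_\rho\subset\mathcal{U}_1$, a limit point of $\mathcal{T}_\rho$ lies in $\mathcal{U}$, where $\mathcal{T}_\rho$ is closed.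

The function $J_0$ is continuous on $\Lambda$. Indeed, its integrand is $\varphi(\dot\gamma)$ with $\varphi:TS^n\to\mathbb{R}$ continuous and $|\varphi(v)|\le\mu|v|^2$. If $\gamma_i\to\gamma$ in $\Lambda$, every subsequence has a subsequence along which $\dot\gamma_i\to\dot\gamma$ almost everywhere; the dominating functions $\mu|\dot\gamma_i|^2$ converge in $L^1$, so $J_0(\gamma_i)\to J_0(\gamma)$ along it by the generalized dominated convergence theorem.

Fix $\eta$ with $0<4\eta<c^2(s_2-s_1)$. The set where $|J_0(p,u,w)-J_0(p)|<\eta$ is an open neighborhood of $N$. Fix $\rho$ such that $\mathcal{T}_\rho$ lies in it and is closed in $\Lambda$. On $\mathcal{T}_\rho$ we have $|J_\varepsilon-J_0|\le\sup|q_\varepsilon-q_0|\,(c^2+\rho^2)$, so for small $\varepsilon$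
\begin{equation}\label{eq:J}
|J_\varepsilon(p,u,w)-c^2\bar q(\pi p)|\le2\eta\qquad\text{on }\mathcal{T}_\rho.
\end{equation}

\emph{Step 2: the sets.} Fix $K$ with $0<K\le1$ and $2K\le\rho^2$, and let (Figure~\ref{fig:chart})
\begin{gather*}
O=\{E_0<c^2+K\},\qquad B=\{E_0\le c^2-K/2\},\\
S=\{u=0,\ |w|^2<K\},\qquad D=\{w=0,\ |u|^2\le K/2\},\qquad V=\{|u|^2<K,\ |w|^2<K+|u|^2\}.
\end{gather*}
The last three sets lie in $\mathcal{T}_\rho$, since $K+|u|^2<2K\le\rho^2$ on $V$. From $E_0=c^2-|u|^2+|w|^2$ we read off that $V$ is an open subset of $O$, that $V\cap\{u=0\}=S$, that $B\cap S=\emptyset$, and that $\partial D=\{w=0,|u|^2=K/2\}\subset B$. The set $S$ is closed in $O$: it is the intersection of $O$ with $\{u=0,|w|^2\le K\}$, which is closed in $\mathcal{T}_\rho$ and hence in $\Lambda$.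

Since $K\le1$, we have $\Lambda^{(r-1)}\subset B\subset O\subset\Lambda^{(r)}$. By (M1), $\Lambda^{(r-1)}\subset B$ is a deformation retract, and $O$ is an increasing union of sublevels $\Lambda^{\tau'}$, each a deformation retract of $\Lambda^{(r)}$, that exhausts its compact subsets; so $O\subset\Lambda^{(r)}$ induces an isomorphism in homology. By the five lemma the pair $(O,B)$ has the same long exact sequence as $(\Lambda^{(r)},\Lambda^{(r-1)})$. Lemma~\ref{lem:perfect} then says:
\begin{equation}\label{eq:OB}
H_d(\Lambda)\xleftarrow{\ \cong\ }H_d(O)\xrightarrow{\ \cong\ }H_d(O,B)\cong\mathbb{Z},\qquad\partial:H_d(O,B)\to H_{d-1}(B)\text{ is zero.}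
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.45]
\fill[gray!22] plot[domain=-1:1] (\x,{sqrt(1+\x*\x)}) -- plot[domain=1:-1] (\x,{-sqrt(1+\x*\x)}) -- cycle;
\draw[dashed] plot[domain=-1.6:1.6] (\x,{sqrt(1+\x*\x)});
\draw[dashed] plot[domain=-1.6:1.6] (\x,{-sqrt(1+\x*\x)});
\draw plot[domain=-1.5:1.5] ({sqrt(0.5+\x*\x)},\x);
\draw plot[domain=-1.5:1.5] ({-sqrt(0.5+\x*\x)},\x);
\draw[->,gray] (-2,0) -- (2,0) node[right,black] {$u$};
\draw[->,gray] (0,-1.7) -- (0,1.7) node[above,black] {$w$};
\draw[very thick] (0,-1) -- (0,1);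
\draw[very thick] (-0.707,0) -- (0.707,0);
\node at (0.14,0.62) {$S$};
\node at (0.4,-0.16) {$D$};
\node at (-0.5,0.72) {$V$};
\node at (1.55,0.3) {$B$};
\node at (-1.55,0.3) {$B$};
\end{tikzpicture}
\caption{A fiber of the Morse--Bott chart, where $E_0=c^2-|u|^2+|w|^2$. The sublevel $O$ lies between the dashed curves $E_0=c^2+K$, and the sublevel $B$ lies to the left and right of the solid curves $E_0=c^2-K/2$. The stable segment $S$ is closed in $O$ and misses $B$; the descending disc $D$ has its boundary in $B$; the shaded open set $V$ contains $S$ and $D$.}\label{fig:chart}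
\end{figure}

\emph{Step 3: intersecting with $S$.} Recall the Thom isomorphism: for an oriented vector bundle $\nu$ of rank $\lambda$ over any space $Z$, with zero section $Z$, capping with the Thom class and projecting gives $H_d(\nu,\nu\setminus Z)\cong H_{d-\lambda}(Z)$, naturally for restriction to subspaces; one may replace the pair by an open disc bundle and its punctured part, or by a closed disc bundle and its boundary. Fix an orientation of $\nu^-$.

For $\Omega\subset N$ open let $S_\Omega$, $V_\Omega$ be the parts of $S$, $V$ over $\Omega$, and $O_\Omega=O\setminus(S\setminus S_\Omega)$. As for $S$, the set $S\setminus S_\Omega$ is closed in $O$, so $O_\Omega$ is open. It is the union of the open sets $V_\Omega$ and $O_\Omega\setminus S_\Omega=O\setminus S$, whose intersection is $V_\Omega\setminus S_\Omega$. The deformation $(p,u,w)\mapsto(p,u,sw)$, $s\in[0,1]$, preserves $V_\Omega$ and $V_\Omega\setminus S_\Omega=V_\Omega\cap\{u\ne0\}$ and ends in the open disc bundle $\{|u|^2<K\}$ of $\nu^-|_\Omega$. Excision, this deformation and the Thom isomorphism give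 a map
\[
\Theta_\Omega:H_d(O_\Omega)\to H_d(O_\Omega,O\setminus S)\cong H_d(V_\Omega,V_\Omega\setminus S_\Omega)\cong H_j(\Omega),
\]
compatible with the inclusions $O_\Omega\subset O_N=O$ and $\Omega\subset N$. We claim that $\Theta_N$ is an isomorphism. Consider
\[
H_d(D,\partial D)\to H_d(O,B)\to H_d(O,O\setminus S)\cong H_j(N).
\]
The composite is the Thom isomorphism of $D$. All groups are infinite cyclic, by \eqref{eq:OB} for the second, so both arrows are isomorphisms. Call the composite of the last two maps $\theta:H_d(O,B)\cong H_j(N)$. Then $\Theta_N$ is $\theta$ preceded by the isomorphism $H_d(O)\to H_d(O,B)$. Let $\hat\alpha\in H_d(O)$ correspond to $\alpha$, and choose the sign of $z$ so that $\Theta_N\hat\alpha=z$; the hypotheses do not depend on this sign.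

\emph{Step 4: the lower bound.} Let $\kappa=c^2+\varepsilon(c^2s_2-2\eta)$ and $X=\{E_\varepsilon<\kappa\}$. On $X$ we have $E_0<\kappa/(1-\varepsilon\mu)$, which tends to $c^2$, so $X\subset O$ for small $\varepsilon$. At a point $(p,0,w)\in X\cap S$ we have $E_0\ge c^2$, and \eqref{eq:J} gives $\kappa>E_\varepsilon\ge c^2+\varepsilon(c^2\bar q(\pi p)-2\eta)$, that is, $\bar q(\pi p)<s_2$. So $X\subset O_\Omega$ for the open set $\Omega=P^{<s_2}$. If $\operatorname{cr}_\varepsilon(k\alpha)^2<\kappa$, then $k\alpha$ is the image of a class in $H_d(X)$, hence of some $x\in H_d(O_\Omega)$. The image of $x$ in $H_d(O)\cong H_d(\Lambda)$ is $k\hat\alpha$, so $kz=\Theta_N(k\hat\alpha)$ is the image of $\Theta_\Omega x\in H_j(P^{<s_2})$. By hypothesis $m_0\mid k$.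

\emph{Step 5: the upper bound.} Let $\kappa'=c^2+\varepsilon(c^2s_1+2\eta)$, which is less than $\kappa$ by the choice of $\eta$, and $X'=\{E_\varepsilon\le\kappa'\}\subset X\subset O$. On $B$ we have $E_\varepsilon\le(1+\varepsilon\mu)(c^2-K/2)$, which tends to $c^2-K/2$ while $\kappa'\to c^2$; so $B\subset X'$ for small $\varepsilon$. Let $Z=P^{\le s_1}$. On $D|_Z$ we have $E_0\le c^2$ and, by \eqref{eq:J}, $J_\varepsilon\le c^2s_1+2\eta$, so $D|_Z\subset X'$. Take a class in $H_j(Z)$ mapping to $mz$, lift it by the Thom isomorphism to $H_d(D|_Z,\partial D|_Z)$, and let $\omega\in H_d(X',B)$ be its image. Let $\omega'$ be the image of $\omega$ in $H_d(O,B)$; by naturality $\theta\omega'=mz$. The boundary of $\omega$ in $H_{d-1}(B)$ equals that of $\omega'$, which is zero by \eqref{eq:OB}. So $\omega$ lifts to $x'\in H_d(X')$, and the image of $x'$ in $H_d(O)$ is sent by $\Theta_N$ to $mz$; it is $m\hat\alpha$. Since $X'$ is the sublevel $\{F_\varepsilon\le\sqrt{\kappa'}\}$, we get $\operatorname{cr}_\varepsilon(k\alpha)^2\le\kappa'$ for all nonzero multiples $k$ of $m$.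
\end{proof}

\subsection{Oblate ellipsoids}
On an oblate ellipsoid the great circles through the poles $\pm e_0$, the meridians, are shortened most. Every point other than the poles lies on exactly two oriented meridians, and this is the source of the factor $2$.

\begin{proof}[Proof of Theorem~\ref{thm:odd}(1)]
The ellipsoid is the image of $S^n$ under $\operatorname{diag}(1-\varepsilon,1,\dots,1)$, and the pulled-back metric is $L_\varepsilon(v)^2=|v|^2-(2\varepsilon-\varepsilon^2)v_0^2$. Thus $q_\varepsilon(x,v)=-(2-\varepsilon)v_0^2$ and $q_0(x,v)=-2v_0^2$. As $v$ runs around the unit circle of $W$, $v_0=\langle v,\operatorname{pr}_We_0\rangle=|\operatorname{pr}_We_0|\cos\vartheta$, and the mean of $\cos^2\vartheta$ is $\frac12$. So $\bar q(W)=-|\operatorname{pr}_We_0|^2\in[-1,0]$, with $\bar q(W)=-1$ exactly when $e_0\in W$. Take $j=n$, $s_1=-1$, $s_2=0$.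

\emph{$P^{<0}$ deformation retracts onto $P^{\le-1}$.} For $(x,v)\in P^{<0}$ spanning $W$, let $a=\operatorname{pr}_We_0/|\operatorname{pr}_We_0|$ and complete it to an oriented orthonormal basis $(a,b)$ of $W$. Then $\langle a,e_0\rangle>0$, $\langle b,e_0\rangle=\langle b,\operatorname{pr}_We_0\rangle=0$, and
\[
(x,v)=(\cos\vartheta\,a+\sin\vartheta\,b,\ -\sin\vartheta\,a+\cos\vartheta\,b)
\]
for a unique $\vartheta\in\mathbb{R}/2\pi\mathbb{Z}$; all of $a,b,\vartheta$ depend continuously on $(x,v)$. Replace $a$ by the normalization $a_s$ of $(1-s)a+se_0$, keeping $b$ and $\vartheta$. Since $a_s\perp b$ and $\langle a_s,e_0\rangle>0$, the deformation stays in $P^{<0}$; it fixes $P^{\le-1}$, where $a=e_0$, and ends there. The coordinates $(b,\vartheta)$ identify $P^{\le-1}$ with $S^{n-1}\times S^1$, where $S^{n-1}$ is the unit sphere of $e_0^\perp$. So both sets have $H_n\cong\mathbb{Z}$ with the same image in $H_n(P)$.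

\emph{The image is $2\mathbb{Z}z$.} For $n$ odd, $S^n$ has a unit vector field, so the projection $P\to S^n$, $(x,v)\mapsto x$, has a section and is onto on $H_n$; a surjection $\mathbb{Z}\to\mathbb{Z}$ is an isomorphism. It remains to compute the degree of its restriction $\Psi(b,\vartheta)=\cos\vartheta\,e_0+\sin\vartheta\,b$ to $S^{n-1}\times S^1$. A unit vector $b_0\perp e_0$ has the preimages $(b_0,\pi/2)$ and $(-b_0,-\pi/2)$. At the first, $d\Psi(\dot b,\dot\vartheta)=\dot b-\dot\vartheta e_0$ is an isomorphism onto $T_{b_0}S^n$. The involution $\psi(b,\vartheta)=(-b,-\vartheta)$ exchanges the two points, satisfies $\Psi\psi=\Psi$, and has orientation sign $(-1)^n\cdot(-1)=+1$. So $b_0$ is a regular value, the two local degrees agree, and $\deg\Psi=\pm2$. (For $n$ even they would cancel.)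

Proposition~\ref{prop:reduction} with $m=m_0=2$ gives $\operatorname{cr}_\varepsilon(k\alpha)^2\le\kappa'<\kappa\le\operatorname{cr}_\varepsilon(l\alpha)^2$ for even $k\ne0$ and odd $l$. Positivity follows from Lemma~\ref{lem:compare}, since $2r(n-1)+1>n$.
\end{proof}

\subsection{Finsler metrics with prescribed averages}
For a Riemannian perturbation $q_0$ is quadratic on each tangent space. A Finsler perturbation may use $q_0=2h\circ\pi$ for any smooth $h$ on $G$, and then $\bar q=2h$ is at our disposal. As in Example~\ref{ex:toy} we let $h$ vanish on a compact set $Y\subset G$ over which $mz$ is represented, and equal $1$ off a neighborhood $U$ over which only multiples of $mz$ are represented. Two points need care. A degree $m$ map into a fiber of $P\to S^n$ represents $mz$, but its image is the whole fiber, which carries $z$ itself; the map must first be put in general position. And reversibility requires $h$ to be invariant under reversal of orientation, so general position is needed in the space of unoriented planes.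

\begin{proof}[Proof of Theorem~\ref{thm:odd}(2)]
Take $j=n-1$ and let $z$ be the class of a fiber of $P\to S^n$.

\emph{$\pi_*z$ has infinite order.} The Gysin sequence of the circle bundle $\pi$ reads
\[
H_{i-1}(G)\to H_i(P)\xrightarrow{\pi_*}H_i(G)\to H_{i-2}(G).
\]
For $0<i<n-1$ we have $H_i(P)=0$, so $H_i(G)$ embeds in $H_{i-2}(G)$; starting from $H_{-1}(G)=0$, we get $H_i(G)=0$ for odd $i\le n-2$. Since $n-2$ is odd, $\pi_*$ is injective on $H_{n-1}(P)=\mathbb{Z}z$.

Let $\iota(x,v)=(x,-v)$ on $P$. It covers the free involution of $G$ reversing orientations, also denoted $\iota$. On a fiber $S^{n-1}$ it is the antipodal map, of degree $(-1)^n=-1$, so $\iota_*z=-z$ and $\iota_*\pi_*z=-\pi_*z$.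

\emph{The set $Y$.} Let $f:S^{n-1}\to P$ be a map of degree $m$ onto a fiber, so $f_*[S^{n-1}]=mz$. The quotient $\bar G=G/\iota$ is a closed manifold of dimension $2(n-1)$. For maps from a closed $k$-manifold to a $2k$-manifold, immersions with normal crossings are dense \cite[Ch.~III]{GG}; such an immersion is injective apart from finitely many double points, and sufficiently close maps are homotopic. So the composite $S^{n-1}\to P\to\bar G$ is homotopic to a map $\bar g$ of this kind. Lifting the homotopy through the fiber bundle $P\to\bar G$ gives $f'\simeq f$ such that $g=\pi f'$ lifts $\bar g$. Let $Y=g(S^{n-1})\cup\iota g(S^{n-1})$, the image of $g\sqcup\iota g:S^{n-1}\sqcup S^{n-1}\to G$. Two distinct points with the same image come from points $y,y'\in S^{n-1}$ with $\bar g(y)=\bar g(y')$. If $y=y'$, they lie in different copies and $g(y)=\iota g(y)$, which is impossible since $\iota$ is free. So $\{y,y'\}$ is a double point of $\bar g$, and $Y$ is homeomorphic to the quotient of two spheres by finitely many identifications of pairs of points. Such a quotient is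 a finite CW complex, homotopy equivalent to the two spheres with finitely many arcs attached. As $n-1\ge2$, the arcs do not affect $H_{n-1}$, so $H_{n-1}(Y)$ is generated by the two sphere classes. Their images in $H_{n-1}(G)$ are $m\pi_*z$ and $-m\pi_*z$.

\emph{The neighborhood $U$.} A finite CW complex is an absolute neighborhood retract, so there are an open $U_0\supset Y$ and a retraction $R:U_0\to Y$. Fix a Riemannian metric on $G$, let $U_1\supset Y$ be the open set of $y\in U_0$ whose distance to $R(y)$ is less than the injectivity radius, and put $U=U_1\cap\iota U_1$. This is an $\iota$-invariant open neighborhood of $Y$, and moving $y$ to $R(y)$ along the minimizing geodesic shows that the inclusion $U\to G$ is homotopic to a map into $Y$. Hence the image of $H_{n-1}(U)$ in $H_{n-1}(G)$ lies in $m\mathbb{Z}\,\pi_*z$. If $kz$ is in the image of $H_{n-1}(\pi^{-1}U)$, then $k\pi_*z\in m\mathbb{Z}\,\pi_*z$, and $m\mid k$ because $\pi_*z$ has infinite order.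

\emph{The metrics.} The closed sets $Y$ and $G\setminus U$ are disjoint and $\iota$-invariant. Take a smooth $h_0:G\to[0,1]$ equal to $0$ on the first and $1$ on the second, and let $h=\frac12(h_0+h_0\circ\iota)$. Put
\[
L_\varepsilon(v)=|v|\bigl(1+\varepsilon\,h(\pi(v/|v|))\bigr),
\qquad q_\varepsilon=2h\circ\pi+\varepsilon(h\circ\pi)^2,
\]
so that $L_\varepsilon^2=|v|^2(1+\varepsilon q_\varepsilon(v/|v|))$. The function $L_\varepsilon$ is smooth and positive off the zero section and positively homogeneous, and $L_\varepsilon(-v)=L_\varepsilon(v)$ because $h\circ\iota=h$. The fiber Hessian of $\frac12|v|^2q_\varepsilon(v/|v|)$ is homogeneous of degree $0$, hence bounded, uniformly for $\varepsilon\le1$, by compactness of $P$; so the fiber Hessian of $\frac12L_\varepsilon^2$ is the identity plus $O(\varepsilon)$ and is positive definite for small $\varepsilon$. Thus $L_\varepsilon$ is a reversible Finsler metric, and $L_\varepsilon|_P\to1$ with all derivatives as $\varepsilon\to0$.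

Here $q_0=2h\circ\pi$ is constant on the fibers of $\pi$, so $\bar q=2h$. Take $s_1=0$ and $s_2=2$. The map $f'$ has image in $\pi^{-1}Y\subset P^{\le0}$ and represents $mz$, while $P^{<2}\subset\pi^{-1}U$ has image contained in $m\mathbb{Z}z$. Proposition~\ref{prop:reduction} with $m_0=m\ge2$ gives $\operatorname{cr}_\varepsilon(m\alpha)^2\le\kappa'<\kappa\le\operatorname{cr}_\varepsilon(\alpha)^2$ for all small $\varepsilon>0$. Positivity follows from Lemma~\ref{lem:compare}, since $2r(n-1)>n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CJY} Cohen, Jones and Yan, \emph{The loop homology algebra of spheres and projective spaces}.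

\bibitem{GG} Golubitsky and Guillemin, \emph{Stable Mappings and Their Singularities}.

\bibitem{KS} Yusuke Kawamoto and Egor Shelukhin, \emph{Spectral invariants over the integers}, arXiv:2310.19033 (2023).

\bibitem{Kl} Klingenberg, \emph{Lectures on Closed Geodesics}.

\bibitem{Zi} Ziller, \emph{The free loop space of globally symmetric spaces}.

\end{thebibliography}
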